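# Caps, Kac modules and the characters of simple $\mathfrak{gl}_{t|s}$-modules in complex rank

## 1. Weight diagrams and their caps

Throughout, $t,s\in\mathbb C\setminus\mathbb Z$. A partition is a sequence $\lambda_1\ge\lambda_2\ge\cdots$ of nonnegative integers that is eventually $0$; $|\lambda|$ is its size and $\lambda^T$ its transpose. The box in row $r$ and column $k$ has content $\mathrm{ct}=k-r$. Littlewood–Richardson coefficients are written $c^{\lambda}_{\kappa\gamma}$.

Everything in this lecture turns on one picture. Call a quadruple of partitions $X=(\lambda,\mu,\nu,\rho)$ a weight, and attach to it two subsets of $\mathbb C$: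
$$A=\{\lambda_r-r+1\}_{r\ge1}\cup\{r-t-\mu_r\}_{r\ge1},\qquad B=\{r-t-\nu_r\}_{r\ge1}\cup\{s-t+1-r+\rho_r\}_{r\ge1}.\tag{1}$$

**Definition (diagram).** The diagram of $X$ labels $j\in\mathbb C$ by

* $\vee$ if $j\in A\cap B$, and $\wedge$ if $j\notin A\cup B$;
* $\times$ if $j\in A\setminus B$, and $\circ$ if $j\in B\setminus A$.

Put $\chi_X=1_A-1_B$. So $\chi_X$ records where the $\times$'s and $\circ$'s are, and $\vee,\wedge$ are the two symbols that $\chi_X$ cannot tell apart.

Let $c_1=\mathbb Z$, $c_2=\mathbb Z-t$, $c_3=\mathbb Z+s-t$. Then $A\subset c_1\cup c_2$ and $B\subset c_2\cup c_3$. Since $t,s\notin\mathbb Z$, we have $c_2\neq c_1$ and $c_2\ne c_3$; and $c_1=c_3$ exactly when $t-s\in\mathbb Z$. The partitions $\lambda,\mu,\nu,\rho$ are read off from $A\cap c_1$, $A\cap c_2$, $B\cap c_2$, $B\cap c_3$, so $(A,B)$ determines $X$. If finitely many elements of one of these four sets are replaced by equally many other elements of the same coset, the new set again comes from a unique partition. In particular, for two weights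 $X,Z$ and any coset, $A_X\setminus A_Z$ and $A_Z\setminus A_X$ are finite with the same number of elements in that coset; the same holds for $B$.

**Definition (reduced sequence, caps).** On a coset, the reduced sequence of $X$ is the sequence of $\vee,\wedge$ at the positions with $\chi_X=0$, read from left to right. Match $\vee$ as "(" and $\wedge$ as ")" in it. A cap is a matched pair $p<q$, with $\vee$ at $p$ and $\wedge$ at $q$. A cap is small if no cap lies inside it; equivalently, its ends are adjacent in the reduced sequence, because every symbol between the ends of a cap is matched there.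

Here is what happens far out.

* On $c_2$: both $A$ and $B$ are empty far left and full far right, so we see $\wedge$ far left and $\vee$ far right. There are finitely many caps.
* On $c_1=c_3$ (when $t-s\in\mathbb Z$): $\vee$ far left and $\wedge$ far right. Every symbol of the reduced sequence is matched, and there are infinitely many caps.
* If $t-s\notin\mathbb Z$: no $\vee$ on $c_1$ or $c_3$, and $\chi_X$ determines $A\cap c_1$ and $B\cap c_3$, that is, $\lambda$ and $\rho$.

**Example 1.**

* For $\mathbf 1=(\emptyset,\emptyset,\emptyset,\emptyset)$ the diagram on $c_2$ has $\wedge$ at $j-t$ for $j\le0$ and $\vee$ for $j\ge1$, that is $\cdots\wedge\wedge\vee\vee\cdots$: no $\times,\circ$ and no caps. If $n=s-t\in\mathbb Z$, then on $c_1$ we have $A=\{0,-1,\dots\}$ and $B=\{n,n-1,\dots\}$. This gives $|n|$ symbols $\circ$ or $\times$, and the reduced sequence is $\cdots\vee\vee\wedge\wedge\cdots$.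
* For $(\emptyset,(1),(1),\emptyset)$ the $\vee$'s on $c_2$ are at $-t,2-t,3-t,\dots$, so the diagram is $\cdots\wedge\wedge\vee\wedge\vee\vee\cdots$ with exactly one cap $(-t,1-t)$.
* For $((1),\emptyset,\emptyset,(1))$ and $s=t$, on $c_1=\mathbb Z$ we have $A=B=\{1,-1,-2,\dots\}$, so the diagram is $\cdots\vee\vee\wedge\vee\wedge\wedge\cdots$. The caps are $(-1,0)$, $(1,2)$, and around them $(-2,3),(-3,4),\dots$.

**Definition (order).** Suppose $\chi_X=\chi_Z$. For $j$ in a coset with $\chi(j)=0$ put, within the coset,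
$$\ell_j(X,Z)=\#\{\vee\text{'s of }Z\text{ at positions}\le j\}-\#\{\vee\text{'s of }X\text{ at positions}\le j\}.$$
The two diagrams differ in finitely many places, so this makes sense as a difference, and $\ell_j=0$ for $j$ far left or far right. Write $Z\le X$ if $\chi_Z=\chi_X$ and all $\ell_j(X,Z)\ge0$, and let $\ell(X,Z)=\sum_j\ell_j(X,Z)$, summed over the positions with $\chi=0$.

Since $\ell_j(X,W)=\ell_j(X,Z)+\ell_j(Z,W)$, the relation $\le$ is a partial order. Going down means moving $\vee$'s to the left. For example, for weights $(\emptyset,\nu,\nu,\emptyset)$ the $r$-th $\vee$ on $c_2$ from the left is at $r-t-\nu_r$, so $(\emptyset,\zeta,\zeta,\emptyset)\le(\emptyset,\xi,\xi,\emptyset)$ if and only if $\zeta\supseteq\xi$.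

For $\chi_X=\chi_Z$, a position with $\chi\ne0$ belongs to both or to neither of $A_X,A_Z$. So $\ell_j=\#(A_Z\setminus A_X)_{\le j}-\#(A_X\setminus A_Z)_{\le j}$, and this formula extends $\ell_j$ to all $j$ in the coset. At a position with $\chi\neq0$ it repeats the value of the nearest position with $\chi=0$ to the left. (If $t-s\notin\mathbb Z$ it is $0$ on $c_1$ and $c_3$.) So the extension does not change signs. Summation by parts, using that $A_X$ and $A_Z$ differ by equally many elements, gives $\sum_j\ell_j=\sum_{a\in A_X\setminus A_Z}a-\sum_{a\in A_Z\setminus A_X}a$ on each coset. By (1) this reads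
$$|\lambda_X|-|\lambda_Z|=\sum_{j\in c_1}\ell_j(X,Z),\qquad |\mu_Z|-|\mu_X|=\sum_{j\in c_2}\ell_j(X,Z)\tag{2}$$
with the extended $\ell_j$. Put $\deg X=|\lambda|-|\mu|$ and $\deg_UX=|\nu|-|\rho|$. By (2), $Z\le X$ implies $\deg Z\le\deg X$. Equality forces $A_Z=A_X$, and then $\chi$ gives $B_Z=B_X$, so $Z=X$. Moreover
$$\{Z\le X:\deg Z\ge n\}\ \text{ is finite for every } n.\tag{3}$$
Indeed $|\lambda_Z|\le|\lambda_X|$ and $|\mu_Z|=|\lambda_Z|-\deg Z\le|\lambda_X|-n$, so there are finitely many possible $A_Z$; and $A_Z$ and $\chi$ determine $B_Z$.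

**Definition (labelled caps).** For $Z\le X$, $p(X,Z)$ is the number of ways to label the caps of $X$ by integers $\ge0$ such that

1. a cap directly inside another one has label $\ge$ that of the outer one;
2. a small cap $(p,q)$ has label $\le\ell_p(X,Z)$.

The number is finite. Every label is bounded by the label of a small cap inside it, so on $c_2$ there is nothing more to say. On $c_1=c_3$, let the leftmost $\wedge$ of the reduced sequence be the right end of a cap. Its left neighbor in the reduced sequence is a $\vee$, at $j$ say, so the cap is small; and $X$ has only $\vee$'s at reduced positions $\le j$. Hence $\ell_j(X,Z)\le0$ and this cap has label $0$. Any other cap with left end $<j$ goes around this one, so it has label $0$ too. Only finitely many caps have left end $>j$.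

**Example 2.** Let $X=(\emptyset,(1),(1),\emptyset)$. Let $Z=(\emptyset,\nu,\nu,\emptyset)$ with $\nu\neq\emptyset$, so $Z\le X$. The only cap on $c_2$ has left end $-t$. The number of $\vee$'s of $Z$ at positions $\le-t$ is $\#\{r:\nu_r\ge r\}$, the Durfee size $D(\nu)$ (the side of the largest square in $\nu$), and $X$ has one. So the bound is $D(\nu)-1$. If $c_1=c_3$, the reduced sequence there is $\cdots\vee\vee\wedge\wedge\cdots$, with only nested caps, all with label $0$. Hence $p(X,Z)=D(\nu)$.

What is all this for? Weights label the simple objects of the category $\mathrm{Rep}(GL_t\times GL_s)$ in complex rank, and for each of them there is a simple module $L(X)$ over the Lie superalgebra $\mathfrak{gl}_{t|s}$. We will show that the multiplicities of the Kac module $K(X)$ are governed by interchanging the ends of caps, and that the character of $L(X)$ is an alternating sum of characters of Kac modules with coefficients $(-1)^{\ell(X,Z)}p(X,Z)$. The engine is a functor that deletes one adjacent pair $\vee\wedge$ from the diagram.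

## 2. Kac modules and simple modules in complex rank

Let $\mathrm{Rep}(GL_t)$ be Deligne's category interpolating the representation categories of $GL_n$, with tautological object $V$, $\dim V=t$; let $U$ be the tautological object of $\mathrm{Rep}(GL_s)$. Put $K=GL_t\times GL_s$, and let $\mathrm{Rep}(K)$ be the Deligne tensor product of the two categories. We use the following standard facts.

* (Deligne) For $t\notin\mathbb Z$, $\mathrm{Rep}(GL_t)$ is semisimple, with simple objects $V_{\lambda,\mu}$ indexed by bipartitions. Tensor product multiplicities are those of the $GL_n$-modules of highest weight $(\lambda_1,\lambda_2,\dots,-\mu_2,-\mu_1)$ for large $n$. The number $\dim V_{\lambda,\mu}$ is nonzero and is the value at $t$ of the polynomial in $n$ interpolating the dimensions of these modules. $V_{\lambda,\mu}$ occurs in $V^{\otimes|\lambda|}\otimes V^{*\otimes|\mu|}$, with multiplicity space the irreducible $S_{|\lambda|}\times S_{|\mu|}$-module $(\lambda,\mu)$, and it does not occur in $V^{\otimes(|\lambda|-1)}\otimes V^{*\otimes(|\mu|-1)}$.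
* (Koike, Adv. Math. 74 (1989))
$$[V_{\emptyset,\beta}\otimes V_{\lambda,\mu}:V_{\lambda',\mu'}]=\sum_{\kappa,\gamma}c^{\beta}_{\kappa\gamma}c^{\lambda}_{\kappa\lambda'}c^{\mu'}_{\gamma\mu},\qquad [V_{\beta,\emptyset}\otimes V_{\lambda,\mu}:V_{\lambda',\mu'}]=\sum_{\kappa,\gamma} c^{\beta}_{\kappa\gamma}c^{\mu}_{\kappa\mu'}c^{\lambda'}_{\gamma\lambda}.$$
In particular $V\otimes V_{\lambda,\mu}$ is multiplicity free: add a box to $\lambda$ or remove one from $\mu$.
* The PBW theorem, in characteristic $0$.

For example, $V\otimes V^*=V_{(1),(1)}\oplus\mathbf 1$, where $V_{(1),(1)}=\mathfrak{sl}_V$ has dimension $t^2-1\ne0$. A weight $X=(\lambda,\mu,\nu,\rho)$ also denotes the simple object $V_{\lambda,\mu}\otimes U_{\nu,\rho}$ of $\mathrm{Rep}(K)$. Thus $\mathbf 1$ is the unit, $(\emptyset,(1),(1),\emptyset)=U\otimes V^*$, and $((1),\emptyset,\emptyset,(1))=V\otimes U^*$.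

Consider the Lie superalgebra $\mathfrak g=\mathfrak{gl}_{t|s}=\mathfrak k\oplus\mathfrak p$ with $\mathfrak k=\mathrm{Lie}\,K$ even and $\mathfrak p=\mathfrak p_+\oplus\mathfrak p_-$ odd, $\mathfrak p_+=V\otimes U^*$, $\mathfrak p_-=U\otimes V^*$. In other words $\mathfrak g=\mathfrak{gl}(E)$ with $E=V\oplus\Pi U$, where $\Pi$ makes $U$ odd. $\mathrm{Rep}(G)$ is the category of $\mathfrak g$-modules in $\mathrm{Ind}\,\mathrm{Rep}(K)$ on which $\mathfrak k$ acts by its natural action.

Three conventions. First, grading: let $I_V,I_U$ be the identity elements of $\mathfrak{gl}_t,\mathfrak{gl}_s$. The element $I_V\in\mathfrak k$ acts on the simple object $X$ by $\deg X$, so every module is canonically graded, $M=\bigoplus_dM[d]$; morphisms and submodules respect the grading, and $\mathfrak p_\pm$ has degree $\pm1$. Second, parity: a module splits as $M^0\oplus M^1$, where $M^\epsilon$ consists of the parts of $M[d]$ of parity $d+\epsilon$. Both are submodules, because $\mathfrak p_\pm$ changes both degree and parity. The two resulting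 categories are exchanged by the parity shift; we identify them and drop parity. Third, indices: we write formulas with matrix units $e_{ab}$ of $\mathfrak{gl}(E)$, satisfying
$$[e_{ab},e_{cd}]=\delta_{bc}e_{ad}-(-1)^{(|a|+|b|)(|c|+|d|)}\delta_{ad}e_{cb}.$$
These are shorthand (Penrose notation) for morphisms composed of evaluations, coevaluations, braidings and actions. We only use these relations and $\sum_{a\in V}1=t$, $\sum_{a\in U}1=s$, so the formulas hold in $\mathrm{Rep}(K)$.

**Definition (Kac module).** $K(X)=\mathrm{Ind}_{\mathfrak k\oplus\mathfrak p_+}^{\mathfrak g}X$, where $\mathfrak p_+$ acts on $X$ by $0$. By PBW, $K(X)\cong\Lambda(U\otimes V^*)\otimes X$ as an object of $\mathrm{Ind}\,\mathrm{Rep}(K)$: the symmetric algebra of the odd object $\mathfrak p_-$ is the exterior algebra of the underlying object. Write $K(X)_{-n}=\Lambda^n(U\otimes V^*)\otimes X$ for the part of degree $\deg X-n$.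

Since $\Lambda^n(U\otimes V^*)=\bigoplus_{|\alpha|=n}S_\alpha U\otimes S_{\alpha^T}V^*$, Koike's rule gives, for $Z=(\lambda,\mu,\nu,\rho)$ and $Y=(\lambda',\mu',\nu',\rho')$, that $[K(Z):Y]_{\mathrm{Rep}(K)}=k(Z,Y)$ with
$$k(Z,Y)=\sum_{\alpha,\kappa,\gamma,\kappa',\gamma'}c^{\alpha^T}_{\kappa\gamma}\,c^{\lambda}_{\kappa\lambda'}\,c^{\mu'}_{\gamma\mu}\;c^{\alpha}_{\kappa'\gamma'}\,c^{\rho}_{\kappa'\rho'}\,c^{\nu'}_{\gamma'\nu}.\tag{4}$$
This is a finite sum, and nonzero terms have $|\alpha|=|\kappa|+|\gamma|=\deg Z-\deg Y$.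

A submodule of $K(X)$ is proper if and only if it does not meet $X$, since $X$ is simple and generates $K(X)$. Hence there is a largest proper submodule; its quotient is $L(X)$. The only part of $L(X)$ killed by $\mathfrak p_+$ is $X$: a simple $W$ in a lower degree killed by $\mathfrak p_+$ would generate a nonzero submodule living in degrees $\le\deg W$. Conversely, by the problem's setting, every irreducible module on which $\mathfrak p_+$ acts locally nilpotently has a unique simple $\mathrm{Rep}(K)$-subobject $X$ killed by $\mathfrak p_+$; then it is a simple quotient of $K(X)$, so it is $L(X)$. Also, any nonzero map $K(W)\to L(Y)$ is surjective, and comparing top components gives $W=Y$.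

Write $L(X)_{-n}$ for the part of degree $\deg X-n$, a quotient of $K(X)_{-n}$ and hence an object of $\mathrm{Rep}(K)$. The task, posed as an open problem in Pavel Etingof, "Representation theory in complex rank, II", arXiv:1407.0373 (2014), is to compute
$$h_{X,Y}(q)=\sum_{n\ge0}\dim\mathrm{Hom}(Y,L(X)_{-n})\,q^n .$$
(In the classical case, where $t,s$ are positive integers and one uses the ordinary representation categories, the characters were computed by Serganova in terms of a particular kind of Kazhdan–Lusztig polynomials.) For simple $Y$, $\deg Y$ fixes $n=\deg X-\deg Y$, so $h_{X,Y}$ is $0$ or a monomial; for general $Y$ it is additive in $Y$. So we need the one number $m(X,Y)=[L(X):Y]_{\mathrm{Rep}(K)}$.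

## 3. Moving one box, and what the Casimir sees in degree $-1$

Let us try to find the maximal submodule of $K(X)$ by hand, from the top. The tool is the Casimir element $C=\sum_{a,b}(-1)^{|b|}e_{ab}e_{ba}$. It is the image of the invariant tensor dual to the supertrace form, so it is central. On $E$ it acts by $\sum_b(-1)^{|b|}=t-s$. The antipode sends $(-1)^{|b|}e_{ab}e_{ba}$ to $(-1)^{|a|}e_{ba}e_{ab}$, so it fixes $C$, and $C$ acts on $E^*$ by $t-s$ too.

For $i\in V$, $j\in U$ we have $e_{ij}\in\mathfrak p_+$, $e_{ji}\in\mathfrak p_-$, and $-e_{ij}e_{ji}=-(e_{ii}+e_{jj})+e_{ji}e_{ij}$. Summing,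
$$C=C_V-C_U-s\,I_V-t\,I_U+2\sum_{i\in V,j\in U}e_{ji}e_{ij},\tag{5}$$
where $C_V,C_U$ are the Casimirs of $\mathfrak{gl}_t,\mathfrak{gl}_s$. Since $\mathfrak p_+$ kills $X\subset K(X)$ and $X$ generates, $C$ acts on $K(X)$ by the scalar
$$c(X)=C_V(X)-C_U(X)-s\deg X-t\deg_UX.\tag{6}$$
Here
$$C_V(V_{\lambda,\mu})=\sum_{b\in\lambda}(t+2\,\mathrm{ct}(b))+\sum_{b\in\mu}(t+2\,\mathrm{ct}(b)),$$
and similarly for $C_U$ with $s$. To see this, let $r=|\lambda|$, $r'=|\mu|$. On $V^{\otimes r}\otimes V^{*\otimes r'}$, $C_V$ is $(r+r')t$ plus twice the sum, over pairs of factors, of the split Casimir, which is the flip on pairs of equal type and $-\mathrm{coev}\circ\mathrm{ev}$ on mixed pairs. A mixed term factors through $V^{\otimes(r-1)}\otimes V^{*\otimes(r'-1)}$, in which $V_{\lambda,\mu}$ does not occur; so mixed terms vanish on $V_{\lambda,\mu}$. The sum of all transpositions acts on a Specht module by the sum of the contents.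

Now tensor $X$ with $V$ or with $U$: a box moves. Put
$$i=\tfrac12\big(c(X')-c(X)-(t-s)\big)\tag{7}$$
for a constituent $X'$ of $V\otimes X$ or $U\otimes X$. From (6):

* $\lambda$ plus a box in row $r$: $c$ changes by $t+2\mathrm{ct}-s$, so $i=\mathrm{ct}=\lambda_r-r+1$, and $A$ changes by $i\mapsto i+1$;
* $\mu$ minus a box in row $r$: $c$ changes by $-t-2\mathrm{ct}-s$, so $i=-t-\mathrm{ct}=r-t-\mu_r$, and $A$ changes by $i\mapsto i+1$;
* $\nu$ plus a box in row $r$: $c$ changes by $-s-2\mathrm{ct}-t$, so $i=-t-\mathrm{ct}=r-1-t-\nu_r$, and $B$ changes by $i+1\mapsto i$;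
* $\rho$ minus a box in row $r$: $c$ changes by $s+2\mathrm{ct}-t$, so $i=s-t+\mathrm{ct}=s-t+\rho_r-r$, and $B$ changes by $i+1\mapsto i$.

A box can be added or removed exactly when the target position is free. So this is the origin of the sets $A$ and $B$: the scalar $i$ is the place where the picture changes. We call $A:i\to i+1$ and $B:i+1\to i$ the moves with scalar $i$. By multiplicity freeness, $V\otimes X$ is the sum over all possible $A$-moves, and $U\otimes X$ over all possible $B$-moves, each once. Dually, $V^*\otimes X$ and $U^*\otimes X$ are the sums over the inverse moves.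

**Lemma 1.** The simple constituents $Y$ of $K(Z)_{-1}$ occur once each. We have $\mathfrak p_+Y=0$ if and only if $c(Y)=c(Z)$, if and only if, for some $i$, $Z$ has $\wedge\vee$ at $(i,i+1)$ and $Y$ is obtained from $Z$ by changing this to $\vee\wedge$. $L(Z)_{-1}$ is the sum of the other constituents.

*Proof.* $K(Z)_{-1}=U\otimes V^*\otimes Z$ is the sum of the weights $Y$ obtained by one inverse $A$-move, say $A:i+1\to i$, and one $B$-move, say $B:i'+1\to i'$; each pair of moves gives a different $Y$. If $W$ is $Z$ after the inverse $A$-move alone, then $c(Z)=c(W)+2i+(t-s)$ and $c(Y)=c(W)+2i'+(t-s)$ by (7). So $c(Y)=c(Z)$ iff $i=i'$, and then $i+1\in A_Z\cap B_Z$, $i\notin A_Z\cup B_Z$, which is the picture claimed.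

On $Y\subset K(Z)_{-1}$ the element $C$ acts by $c(Z)$, so (5) reads $c(Z)=c(Y)+2\sum e_{ji}e_{ij}|_Y$. If $\mathfrak p_+Y=0$ then $c(Y)=c(Z)$. Conversely, if $c(Y)=c(Z)$ then $\sum e_{ji}e_{ij}$ kills $Y$. On $K(Z)_{-1}$ this operator is the composite of the map
$$K(Z)_{-1}\to\mathfrak p_-\otimes K(Z)_0,\qquad y\mapsto\sum e_{ji}\otimes e_{ij}y,$$
adjoint to the action $\mathfrak p_+\otimes K(Z)_{-1}\to K(Z)_0$ under $\mathfrak p_-\cong\mathfrak p_+^*$, with the multiplication $\mathfrak p_-\otimes K(Z)_0\to K(Z)_{-1}$, which is an isomorphism by PBW. So the first map kills $Y$, and $\mathfrak p_+Y=0$. Finally, the degree $-1$ part of the maximal submodule is exactly the part of $K(Z)_{-1}$ killed by $\mathfrak p_+$. $\square$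

**Example 3.** For $\mathbf 1$, the diagram on $c_2$ has one adjacent $\wedge\vee$, and $K(\mathbf 1)_{-1}=U\otimes V^*$ is killed by $\mathfrak p_+$. So $L(\mathbf 1)_{-1}=0$, and $L(\mathbf 1)=\mathbf 1$. For $X=U\otimes V^*$ the two adjacent $\wedge\vee$'s on $c_2$ (at $(-1-t,-t)$ and $(1-t,2-t)$) give $S^2U\otimes S^2V^*$ and $\Lambda^2U\otimes\Lambda^2V^*$. If $c_1=c_3$ there is none on $c_1$. So $L(X)_{-1}=S^2U\otimes\Lambda^2V^*\oplus\Lambda^2U\otimes S^2V^*$. For $X=V\otimes U^*$ the possible inverse $A$-moves have scalars $0$ (remove the box of $\lambda$) and $-t$ (add a box to $\mu$), and the possible $B$-moves have scalars $-t$ (add to $\nu$) and $s-t$ (remove the box of $\rho$). Equal scalars occur for the pair $(-t,-t)$ and, only if $s=t$, for $(0,s-t)$, whose constituent is $\mathbf 1$. So $L(X)_{-1}=\mathfrak{sl}_V\oplus\mathfrak{sl}_U\oplus\mathbf 1$ if $s\neq t$, and without $\mathbf 1$ if $s=t$.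

It is natural to continue downwards in the same way. The proof of Lemma 1 shows where this stops: already in degree $-2$ the multiplication $\mathfrak p_-\otimes K(Z)_{-1}\to K(Z)_{-2}$ is no longer injective, so $c(Y)=c(Z)$ only says that $\sum e_{ji}e_{ij}$ kills $Y$, not that $\mathfrak p_+$ does. Here is a case where the difference is real. Let $Z=\mathbf 1$ and $Y=(\emptyset,(2,1),(2,1),\emptyset)=S_{(2,1)}U\otimes S_{(2,1)}V^*$, a constituent of $K(\mathbf 1)_{-3}$ of multiplicity one. The contents of $(2,1)$ add up to $0$, so $C_V(Y)=3t$, $C_U(Y)=3s$, and $c(Y)=3t-3s+3s-3t=0=c(\mathbf 1)$. But $\mathfrak p_+Y\neq0$, as we shall see from Theorem 2 at the end of Section 9. No finer central element helps either: $\chi_Y=\chi_{\mathbf 1}$, and we will see in Section 7 that the central supertraces $z_k$ used there depend only on $\chi$.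

The way past this is not to look at one Kac module at a time. Tensoring with $E^*$ and cutting by an eigenvalue of the Casimir produces functors $\mathcal E_i$ which on Kac modules erase an adjacent pair $\vee\wedge$ or $\wedge\vee$, but on simple modules erase $\vee\wedge$ and kill everything else. This difference between $K$ and $L$ is what makes recursions possible, and the proof of the difference needs singular objects in degree $-1$ only, that is, Lemma 1.

## 4. Three theorems

**Theorem 1.** For all $t,s\in\mathbb C\setminus\mathbb Z$ and simple $X,Y$: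
$$h_{X,Y}(q)=m(X,Y)\,q^{\deg X-\deg Y},\qquad m(X,Y)=\sum_{Z\le X,\ \deg Z\ge\deg Y}(-1)^{\ell(X,Z)}\,p(X,Z)\,k(Z,Y),$$
a finite sum, with $m(X,Y)=0$ if $\deg Y>\deg X$. Equivalently $\mathrm{ch}\,L(X)=\sum_{Z\le X}(-1)^{\ell(X,Z)}p(X,Z)\,\mathrm{ch}\big(\Lambda(U\otimes V^*)\otimes Z\big)$.

The answer depends on $t,s$ only through whether $t-s\in\mathbb Z$ and, if so, on the integer $s-t$: the picture on $c_2$ is, up to the shift by $t$, a function of $(\mu,\nu)$; the pictures on $c_1$ and $c_3$ interact only if $c_1=c_3$; and $k$ does not involve $t,s$.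

**Theorem 2.** Let $K(X)=\mathrm{Ind}_{\mathfrak k\oplus\mathfrak p_+}^{\mathfrak g}X$. Then $[K(X):L(Y)]\in\{0,1\}$, and it is $1$ iff $X=Y_S$ for a (unique, finite) set $S$ of caps of $Y$, where $Y_S$ is $Y$ with the two end labels of each cap in $S$ interchanged. $K(X)$ always has infinite length.

**Theorem 3.** For $X=(\lambda,\mu,\nu,\rho)$, $Y=(\lambda',\mu',\nu',\rho')$,
$$m(X,Y)=\sum_{\phi,\psi,\xi,\eta} m\big((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho')\big)\; m\big((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset)\big)\;c^{\mu'}_{\phi\xi}\,c^{\nu'}_{\psi\eta},$$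
with all terms $\ge0$. If $t-s\notin\mathbb Z$, then
$$m\big((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho')\big)=\sum_{\theta,\kappa,\kappa'}c^{\kappa}_{\theta^T\psi^T}c^{\kappa'}_{\theta\phi^T}c^{\lambda}_{\kappa\lambda'}c^{\rho}_{\kappa'\rho'}.$$

## 5. Bookkeeping with infinitely many composition factors

Kac modules have infinite length, so multiplicities and Grothendieck groups need care. Let $\mathcal O$ be the category of $M\in\mathrm{Rep}(G)$ with degrees bounded above and each $M[d]$ of finite length in $\mathrm{Rep}(K)$. It contains all $K(X)$ and $L(X)$. Let $\mathrm{ch}\,M$ record the (finite) multiplicities of the simple objects of $\mathrm{Rep}(K)$ in $M$.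

**Step 1.** *The purpose is to define $[M:L(Y)]$.* Let $d$ be the top degree of $M\in\mathcal O$ and $Y\subset M[d]$ simple. Then $\mathfrak p_+Y=0$, and the submodule $M'$ generated by $Y$ is a quotient of $K(Y)$. Let $N'\subset M'$ be its largest submodule not meeting $Y$. Then $M'/N'=L(Y)$, $N'$ lives in degrees $<d$, and $(M/M')[d]$ has length one less than $M[d]$. Iterating, first in degree $d$ and then downwards, we find for each $N$ a finite filtration of $M$ whose subquotients are some $L(Y)$ with $\deg Y\ge N$ and modules living in degrees $<N$. Since $\mathrm{ch}\,L(Y)$ is $Y$ plus terms of lower degree, the number of times $L(Y)$ occurs is determined by $\mathrm{ch}\,M$, starting from the top degree; so it depends neither on the filtration nor on $N\le\deg Y$. Call it $[M:L(Y)]$. Then $\mathrm{ch}\,M=\sum_Y[M:L(Y)]\,\mathrm{ch}\,L(Y)$, the multiplicities are additive in exact sequences, for each $N$ only finitely many with $\deg Y\ge N$ are nonzero, and $M=0$ iff all of them vanish.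

**Step 2.** *The purpose is a group in which infinite triangular systems can be solved.* Let $\widehat{\mathcal G}$ be the group of formal sums $\sum_Yf(Y)[L(Y)]$, $f(Y)\in\mathbb Z$, such that for every $N$ only finitely many $Y$ with $\deg Y\ge N$ have $f(Y)\neq0$. It is complete for the filtration by $\widehat{\mathcal G}_{<N}=\{f:f(Y)=0\text{ if }\deg Y\ge N\}$. Put $[M]=\sum_Y[M:L(Y)][L(Y)]$ and $d(X,Y)=[K(X):L(Y)]$. Since $[K(X)]\in[L(X)]+\widehat{\mathcal G}_{<\deg X}$, every element of $\widehat{\mathcal G}$ is in a unique way a locally finite sum $\sum f(Z)[K(Z)]$. Write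
$$[L(X)]=\sum_Ze(X,Z)[K(Z)],\qquad e(X,X)=1,\qquad e(X,Z)=\delta_{XZ}-\sum_{Y\ne X}d(X,Y)\,e(Y,Z).\tag{8}$$
The last formula comes from $[L(X)]=[K(X)]-\sum_{Y\neq X}d(X,Y)[L(Y)]$. Here $e(X,Z)\ne0$ only if $\deg Z\le\deg X$, and $d(X,Y)\neq0$ with $Y\ne X$ only if $\deg Y<\deg X$.

**Step 3.** *The purpose is to recognize $L(X)$ from its class.* If $[M]=[L(X)]$, then $M\cong L(X)$. Indeed $\mathrm{ch}\,M=\mathrm{ch}\,L(X)$, so the top component of $M$ is $X$; the submodule it generates is a quotient of $K(X)$ with quotient $L(X)$; comparing characters, that submodule is $M$ and equals $L(X)$.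

**Step 4.** *The purpose is to let exact functors act on $\widehat{\mathcal G}$.* Let $\Phi:\mathcal O\to\mathcal O$ be exact and send modules living in degrees $\le d$ to modules living in degrees $\le d+1$. Define $\Phi(\sum f(Y)[L(Y)])=\sum f(Y)[\Phi L(Y)]$. This is well defined, because only $Y$ with $\deg Y\ge N-1$ contribute to the coefficient of $[L(W)]$ with $\deg W\ge N$. Also $\Phi(\widehat{\mathcal G}_{<N})\subset\widehat{\mathcal G}_{<N+1}$, so $\Phi$ commutes with locally finite sums. Moreover $[\Phi M]=\Phi[M]$: apply $\Phi$ to the filtration of Step 1; both sides agree modulo $\widehat{\mathcal G}_{<N+1}$ for every $N$.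

## 6. Cutting $E\otimes M$ and $E^*\otimes M$ by eigenvalues

Let $\Omega=\frac12(C_{E\otimes M}-C_E-C_M)\in\mathrm{End}_{\mathfrak g}(E\otimes M)$, and define $\Omega$ on $E^*\otimes M$ by the same formula with $E^*$ in place of $E$. For $M\in\mathcal O$ it preserves the graded components, which have finite length, so each component is the direct sum of its generalized eigenspaces.

**Definition (translation functors).** $\mathcal F_iM\subset E\otimes M$ is the generalized $i$-eigenspace of $\Omega$, taken degree by degree; $\mathcal E_iM\subset E^*\otimes M$ is the one for the eigenvalue $-i-(t-s)$.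

These are submodules and direct summands, and $\mathcal F_i,\mathcal E_i$ are exact. Since $V,U$ have degrees $1,0$ and $V^*,U^*$ have degrees $-1,0$, both functors are of the type of Step 4 of Section 5.

**Step 1.** *The purpose is the adjunction $\mathrm{Hom}(\mathcal F_iM,N)=\mathrm{Hom}(M,\mathcal E_iN)$.* Let $f:E\otimes M\to N$ have adjoint $f^\sharp:M\to E^*\otimes N$. Naturality of $C$ gives $fC_{E\otimes M}=C_Nf$ and $C_{E^*\otimes N}f^\sharp=f^\sharp C_M$, hence
$$\Omega f^\sharp=\tfrac12\big(f^\sharp C_M-(t-s)f^\sharp-(C_Nf)^\sharp\big),$$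
$$(f\Omega)^\sharp=\tfrac12\big((C_Nf)^\sharp-(t-s)f^\sharp-f^\sharp C_M\big)=-\Omega f^\sharp-(t-s)f^\sharp.$$
So $(f(\Omega-i)^n)^\sharp=(-1)^n(\Omega+i+(t-s))^nf^\sharp$. Now $f$ vanishes on all $\mathcal F_jM$ with $j\ne i$ iff in each degree $f(\Omega-i)^n=0$ for $n$ large, and $f^\sharp$ lands in $\mathcal E_iN$ iff on each $M[d]$ we have $(\Omega+i+(t-s))^nf^\sharp=0$ for $n$ large. These conditions are equivalent, because $f^\sharp|_{M[d]}$ depends only on $f$ in degrees $d,d+1$, and $f$ in degree $d$ depends only on $f^\sharp$ on $M[d-1]$ and $M[d]$. This is the adjunction.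

**Step 2.** *The purpose is to compute the functors on Kac modules.* First, $E\otimes K(X)\cong\mathrm{Ind}(E\otimes X)$. The inclusion of the $\mathfrak k\oplus\mathfrak p_+$-submodule $E\otimes X\subset E\otimes K(X)$ induces a map $\mathrm{Ind}(E\otimes X)\to E\otimes K(X)$; applying $y_1\cdots y_n$, $y_k\in\mathfrak p_-$, to $\epsilon\otimes x$ gives $\pm\epsilon\otimes y_1\cdots y_nx$ plus terms with fewer than $n$ factors on the right. So the map is an isomorphism on the graded objects of the filtrations by the number of factors from $\mathfrak p_-$, hence an isomorphism. The same holds for $E^*$.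

As a $\mathfrak k\oplus\mathfrak p_+$-module, $E$ has the submodule $V$ with quotient $U$, since $\mathfrak p_+=V\otimes U^*$ maps $U$ to $V$. Induction is exact by PBW, so there is an exact sequence
$$0\to\mathrm{Ind}(V\otimes X)\to E\otimes K(X)\to\mathrm{Ind}(U\otimes X)\to0$$
whose ends are direct sums of modules $K(X')$, on which $\Omega$ acts by $\frac12(c(X')-c(X)-(t-s))$. This is the scalar (7) of the move $X\to X'$. In $E^*$ the submodule is $U^*$ and the quotient is $V^*$, so $E^*\otimes K(X)$ is filtered by the $K(X'')$ such that $X$ arises from $X''$ by a move, with scalar $i$ say; by (7), $\Omega$ acts on $K(X'')$ by $\frac12(c(X'')-c(X)-(t-s))=-i-(t-s)$. Therefore: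

**Proposition 1.** $\mathcal F_iK(X)$ has a submodule $K(X')$, where $X'$ is obtained by the move $A:i\to i+1$ (if $i\in A$, $i+1\notin A$; otherwise $0$). The quotient is $K(X'')$, where $X''$ is obtained by the move $B:i+1\to i$ (if $i+1\in B$, $i\notin B$; otherwise $0$). Likewise $\mathcal E_iK(X)$ is filtered by the $K$'s obtained by the inverse moves $A:i+1\to i$ and $B:i\to i+1$.

## 7. Linkage: the central supertraces determine $\chi$

**Lemma 2.** If $d(X,Y)\ne0$ then $\chi_X=\chi_Y$. Consequently $e(X,Z)\neq0$ implies $\chi_X=\chi_Z$.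

**Step 1.** *The purpose is to produce numbers that are constant on the composition factors of $K(X)$.* The partial supertrace $z_k=\mathrm{str}_E(\Omega^k)$ is a natural $\mathfrak g$-endomorphism of every $M\in\mathcal O$. On $K(X)$ it is a scalar $z_k(X)$, because it preserves the simple top component, which generates. By naturality it acts by this scalar on every subquotient, and it acts on $L(Y)$ by $z_k(Y)$. So $d(X,Y)\neq0$ implies $z_k(X)=z_k(Y)$ for all $k$. It remains to recover $\chi_X$ from $1+z(u)$, where $z(u)=\sum_{k\ge0}z_k(X)u^{-k-1}$ is the supertrace of $(u-\Omega)^{-1}$. We compute it on the top component $X$, with coefficients in $\mathbb C((u^{-1}))$. From $\Omega=\sum(-1)^{|b|}e_{ab}\otimes e_{ba}$,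
$$\Omega(e_c\otimes m)=\sum_a(-1)^{|a||c|}e_a\otimes e_{ca}m.\tag{9}$$

**Step 2.** *The purpose is the $V$-part of the supertrace.* For $c\in V$ and $a\in U$ we have $e_{ca}\in\mathfrak p_+$, which kills $X$. So $\Omega$ preserves $V\otimes X$ and acts there by $\Omega_V:v_c\otimes x\mapsto\sum_{a\in V}v_a\otimes e_{ca}x$. The contribution to $z(u)$ is $g(u)=\mathrm{tr}_V(u-\Omega_V)^{-1}$, a scalar since $X$ is simple.

**Step 3.** *The purpose is the $U$-part.* We need $-\mathrm{tr}_U$ of the $UU$-block of $(u-\Omega)^{-1}$ on $U\otimes X\oplus V\otimes K(X)_{-1}$, with $K(X)_{-1}=\mathfrak p_-\otimes X$. Write $\Omega=\begin{pmatrix}\mathsf A&\mathsf B\\ \mathsf C&\mathsf D\end{pmatrix}$ there. By (9) and $\mathfrak p_+x=0$, for $d\in U$ and $b,c\in V$: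

* $\mathsf A(u_d\otimes x)=-\sum_{f\in U}u_f\otimes e_{df}x=:-\Omega_U(u_d\otimes x)$ and $\mathsf C(u_d\otimes x)=\sum_{a\in V}v_a\otimes e_{da}x$;
* $\mathsf D(v_c\otimes e_{db}x)=\sum_{a\in V}v_a\otimes e_{ca}e_{db}x=\sum_{a}v_a\otimes e_{db}e_{ca}x-\delta_{cb}\sum_{a}v_a\otimes e_{da}x$, that is, $\mathsf D=\Omega_{VX}-\mathsf C\,\mathrm{ev}'$. Here $\Omega_{VX}$ is $\Omega_V$ acting on the factors $V$ and $X$ of $V\otimes\mathfrak p_-\otimes X$, and $\mathrm{ev}'(v_c\otimes e_{db}x)=\delta_{cb}u_d\otimes x$;
* $\mathsf B(v_c\otimes e_{db}x)=\sum_{f\in U}u_f\otimes[e_{cf},e_{db}]x=u_d\otimes e_{cb}x+\delta_{cb}\sum_{f\in U}u_f\otimes e_{df}x$.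

Let $S=(u-\Omega_{VX})^{-1}$, with entries $S_{a'a}$ given by $(u-\Omega_V)^{-1}(v_a\otimes x)=\sum_{a'}v_{a'}\otimes S_{a'a}x$. Then $S\mathsf C(u_d\otimes x)=\sum_{a,a'}v_{a'}\otimes e_{da}S_{a'a}x$, so $\mathrm{ev}'S\mathsf C=\sum_aS_{aa}=g$. Since $u-\mathsf D=S^{-1}+\mathsf C\,\mathrm{ev}'$, we get $(u-\mathsf D)S\mathsf C=\mathsf C(1+g)$, that is,
$$(u-\mathsf D)^{-1}\mathsf C=S\mathsf C/(1+g).$$
Next, $\mathsf BS\mathsf C(u_d\otimes x)=u_d\otimes\sum_{a,a'}e_{a'a}S_{a'a}x+g\,\Omega_U(u_d\otimes x)$. Here $\sum_{a,a'}e_{a'a}S_{a'a}=\mathrm{tr}_V\big(\Omega_V(u-\Omega_V)^{-1}\big)=ug-t$, because $\Omega_V(u-\Omega_V)^{-1}=u(u-\Omega_V)^{-1}-1$. So $\mathsf BS\mathsf C=(ug-t)-g\mathsf A$. The Schur complement is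
$$u-\mathsf A-\mathsf B(u-\mathsf D)^{-1}\mathsf C=u-\mathsf A-\frac{ug-t-g\mathsf A}{1+g}=\frac{u+t-\mathsf A}{1+g}.$$
Hence the $UU$-block of $(u-\Omega)^{-1}$ is $(1+g)(u+t+\Omega_U)^{-1}$, and with Step 2
$$1+z(u)=(1+g(u))(1-g_U(u)),\qquad g_U(u)=\mathrm{tr}_U(u+t+\Omega_U)^{-1}.\tag{10}$$

**Step 4.** *The purpose is to find the zeros and poles of $1+g$.* Taking traces over $X$, and using $\dim X\neq0$,
$$g(u)=\sum_{X'\subset V\otimes X}\frac{\dim X'}{\dim X}\,\frac1{u-\omega(X')},$$
where $\omega(X')=\frac12(C_V(X')-C_V(X)-t)$ is $\lambda_r-r+1$ for a box added to $\lambda$ in row $r$ and $r-t-\mu_r$ for a box removed from $\mu$ in row $r$. For $GL_n$ with highest weight $\Lambda$ and $l_r=\Lambda_r-r+1$ the corresponding statement is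
$$1+g=\prod_{r=1}^n\frac{u-l_r+1}{u-l_r}.$$
Both sides are $1$ at $\infty$ and have at most simple poles, at the distinct numbers $l_k$ (the eigenvalue for $\Lambda+\varepsilon_k$ is $\Lambda_k-k+1=l_k$). The residue of the product at $l_k$ is $\prod_{r\ne k}\frac{l_k-l_r+1}{l_k-l_r}$, which by Weyl's dimension formula is $\dim V_{\Lambda+\varepsilon_k}/\dim V_\Lambda$, and is $0$ if $\Lambda+\varepsilon_k$ is not dominant. Take $\Lambda=(\lambda,0,\dots,0,-\mu)$ with $n$ large and compare with $\Lambda=0$, where the product is $(u+n)/u$. The rows of $\lambda$ have $l=\lambda_r-r+1$ instead of $1-r$; the rows of $\mu$ have $l=r-n-\mu_r$ instead of $r-n$. So the product is the right-hand side below with $t=n$. For fixed $\lambda,\mu$ the list of $X'$ does not depend on $n$ large, dimensions are polynomial and eigenvalues linear in $n$; so the identity holds for rational functions of $(t,u)$ and can be evaluated at our $t$, since $\dim X\ne0$: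
$$1+g=\frac{u+t}{u}\prod_r\frac{(u-\lambda_r+r)(u+r-1)}{(u-\lambda_r+r-1)(u+r)}\prod_r\frac{(u+t-r+\mu_r+1)(u+t-r)}{(u+t-r+\mu_r)(u+t-r+1)}.$$
For $\lambda=\mu=\emptyset$ the order at $u=j$ is $1_A(j+1)-1_A(j)$, since $A=\{0,-1,\dots\}\cup\{1-t,2-t,\dots\}$ and $t\notin\mathbb Z$. A factor $\frac{u-l+1}{u-l}$ has order $[l=j+1]-[l=j]$ at $u=j$, and the correction factors replace such factors for finitely many elements $l$ of the set $A$ of $\mathbf 1$ by those for the corresponding elements of $A$. So in general $\mathrm{ord}_{u=j}(1+g)=1_A(j+1)-1_A(j)$.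

**Step 5.** *The purpose is the same for $1-g_U$, and the conclusion.* Put $w=-(u+t)$. Then $1-g_U=1+\mathrm{tr}_U(w-\Omega_U)^{-1}$, which is the expression of Step 4 for $U$ in the variable $w$. Its order at $w=m$ is $1_{A'}(m+1)-1_{A'}(m)$ with $A'=\{\nu_r-r+1\}\cup\{r-s-\rho_r\}=1-t-B$. If $u=j$ then $w+1=1-t-j$ and $w=1-t-(j+1)$, so $\mathrm{ord}_{u=j}(1-g_U)=1_B(j)-1_B(j+1)$. Together with (10),
$$\mathrm{ord}_{u=j}(1+z)=\chi_X(j+1)-\chi_X(j).$$
Since $\chi_X(j)=0$ for $j$ far right in each coset, $\chi_X$ is determined. The statement on $e$ follows from (8) by induction on $\deg X-\deg Z$. $\square$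

Conversely, (10) shows that $z(u)$ depends only on $\chi_X$: a rational function that is $1$ at infinity is determined by its orders at all points, and $1+z$ has orders only as just computed.

## 8. What the functors do to simple modules

Only two kinds of adjacent pairs of positions matter. In the first, a $\times$ or $\circ$ sits next to a $\vee$ or $\wedge$; there the functors are as good as equivalences.

**Lemma 3.** Let $(\chi(i),\chi(i+1))\in\{(1,0),(0,-1)\}$. On weights with this $\chi$, $\mathcal F_i$ has exactly one move $X\mapsto X^+$, namely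
$$\times\wedge\to\wedge\times,\qquad\times\vee\to\vee\times,\qquad\wedge\circ\to\circ\wedge,\qquad\vee\circ\to\circ\vee\qquad\text{at }(i,i+1).$$
It is a bijection onto the weights with the swapped $\chi$, with inverse the unique $\mathcal E_i$-move. Moreover $\mathcal F_iL(X)=L(X^+)$, so $d(X,Y)=d(X^+,Y^+)$ and $e(X,Y)=e(X^+,Y^+)$. Reduced sequences are unchanged.

*Proof.* Check the moves with Proposition 1. For $\times\wedge$ the $A$-move is possible and gives $\wedge\times$; the $B$-move is not, as $i+1\notin B$. For $\times\vee$ the $A$-move is blocked, and the $B$-move $i+1\to i$ gives $\vee\times$. For $\wedge\circ$ there is nothing in $A$ at $i$, and the $B$-move gives $\circ\wedge$. For $\vee\circ$ the $A$-move gives $\circ\vee$, and the $B$-move is blocked. The inverse moves on the four results are checked in the same way: $\wedge\times$ and $\circ\vee$ admit only $A:i+1\to i$, while $\vee\times$ and $\circ\wedge$ admit only $B:i\to i+1$. So $\mathcal F_iK(X)=K(X^+)$ and $\mathcal E_iK(X^+)=K(X)$.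

By Lemma 2, $[L(X)]$ is a combination of $[K(Z)]$ with $\chi_Z=\chi$, so $[\mathcal E_i\mathcal F_iL(X)]=[L(X)]$. Likewise $[\mathcal F_i\mathcal E_iL(Y)]=[L(Y)]$ if $\chi_Y$ is the swapped $\chi$; in particular $\mathcal E_iL(Y)\neq0$. Now $\mathcal F_iL(X)$ is a nonzero quotient of $K(X^+)$, so by Lemma 2 all its factors $L(Y)$ have the swapped $\chi$. In
$$\sum_Y[\mathcal F_iL(X):L(Y)]\,[\mathcal E_iL(Y)]=[L(X)]$$
every $[\mathcal E_iL(Y)]$ is nonzero with nonnegative coefficients, so $\mathcal F_iL(X)$ has exactly one factor. A nonzero quotient of $K(X^+)$ has the factor $L(X^+)$, so $\mathcal F_iL(X)=L(X^+)$ by Step 3 of Section 5. Applying $\mathcal F_i$ to $[K(X)]=\sum d(X,Y)[L(Y)]$ and $[L(X)]=\sum e(X,Y)[K(Y)]$ gives the equalities for $d$ and $e$. $\square$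

In the second kind, $\chi(i)=\chi(i+1)=0$ and the local states at $(i,i+1)$ are $\wedge\wedge,\vee\vee,\vee\wedge,\wedge\vee$. By Proposition 1, $\mathcal E_iK(X)=0$ for $\wedge\wedge$ and $\vee\vee$. For $\vee\wedge$ (by $B:i\to i+1$) and for $\wedge\vee$ (by $A:i+1\to i$),
$$\mathcal E_iK(X)=K(X'),\qquad X'=X\text{ with }\times\circ\text{ at }(i,i+1).$$
So $X'$ is $X$ with two adjacent entries deleted from the reduced sequence. Every weight with $\chi=\chi_{X'}$ has $\times\circ$ there, and its $\mathcal F_i$-moves lead to $\wedge\vee$ (the $A$-move) and to $\vee\wedge$ (the $B$-move).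

**Lemma 4.** (a) If $Y$ is $\vee\wedge$ at $(i,i+1)$, then $\mathcal E_iL(Y)=L(Y')$. (b) If $Y$ is $\wedge\wedge$, $\vee\vee$ or $\wedge\vee$ there, then $\mathcal E_iL(Y)=0$.

*Proof of (a).* By Proposition 1, $\mathcal F_iK(Y')$ surjects onto $K(Y)$. So $\mathrm{Hom}(K(Y'),\mathcal E_iL(Y))=\mathrm{Hom}(\mathcal F_iK(Y'),L(Y))\neq0$, and $\mathcal E_iL(Y)$ is a nonzero quotient of $\mathcal E_iK(Y)=K(Y')$. Suppose it had a nonzero proper submodule $N$. Then $N$ does not meet the top component, so it lives in degrees $<\deg Y'$. Let $W$ be a simple object in the top component of $N$; then $\mathfrak p_+W=0$. Hence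
$$0\neq\mathrm{Hom}(K(W),\mathcal E_iL(Y))=\mathrm{Hom}(\mathcal F_iK(W),L(Y)).$$
By Proposition 1 some $K(W')$, with $W'$ an $\mathcal F_i$-move of $W$, maps nontrivially to $L(Y)$, so $W'=Y$. After an $A$-move $i\to i+1$ the position $i$ is not in $A$; but $i\in A_Y$. So it is the $B$-move, and $W=Y'$, contradicting $\deg W<\deg Y'$. So $\mathcal E_iL(Y)$ is simple, and it is $L(Y')$.

*Proof of (b).* The first two cases follow from $\mathcal E_iK(Y)=0$. Now let $Z$ be $\wedge\vee$ at $(i,i+1)$ and let $Y$ be the same with $\vee\wedge$; then $Z'=Y'$. By Lemma 1, $Y$ occurs in $K(Z)_{-1}$ and $\mathfrak p_+Y=0$. So there is a nonzero map $K(Y)\to K(Z)$, and $L(Y)$ is a composition factor of $K(Z)$. Suppose $\mathcal E_iL(Z)\neq0$. As a quotient of $\mathcal E_iK(Z)=K(Y')$ it has the factor $L(Y')$. By (a), $\mathcal E_iL(Y)=L(Y')$ as well. Since $L(Z)$ and $L(Y)$ are two different factors of $K(Z)$, exactness gives $[\mathcal E_iK(Z):L(Y')]\ge2$, contradicting $[K(Y'):L(Y')]=1$. $\square$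

## 9. Kac multiplicities: deleting the caps of $Y$ one by one

We prove Theorem 2. The set $S$ is unique, since $Y_S$ and $Y$ differ exactly at the ends of the caps in $S$; it is finite, since two weights differ at finitely many places. If $\chi_X\ne\chi_Y$, then $d(X,Y)=0$ by Lemma 2, and $X\neq Y_S$. So let $\chi_X=\chi_Y$. Choose finite intervals in $c_2$ and, if $c_1=c_3$, in $c_1$, with union $J$ containing all positions where $X$ and $Y$ differ. We induct on the number $N$ of caps of $Y$ with both ends in $J$, and show that $d(X,Y)$ is $1$ if $X=Y_S$ for some $S$ and $0$ otherwise.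

**Step 1.** *The purpose is the base case $N=0$.* On each interval the reduced sequence of $Y$ has no adjacent $\vee\wedge$, so it is $\wedge\cdots\wedge\vee\cdots\vee$. In each interval $A_X$ and $A_Y$ have equally many elements, and by (1)
$$\deg X-\deg Y=\sum_{a\in A_X\setminus A_Y}a-\sum_{a\in A_Y\setminus A_X}a .$$
The $\vee$'s of $Y$ are as far to the right as possible, so $\deg X\le\deg Y$ with equality iff $X=Y$. If $d(X,Y)\neq0$, then $\deg X\ge\deg Y$, so $X=Y$; and $d(X,X)=1$. On the other side, $X=Y_S$ forces the ends of the caps in $S$ to lie in $J$, so $S=\emptyset$ and $X=Y$.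

**Step 2.** *The purpose is to make the ends of a small cap adjacent.* Let $N>0$ and choose an innermost cap $(p,q)$ of $Y$ among those with both ends in $J$. It is small, since a cap inside it would also have both ends in $J$. So there are only $\times,\circ$ between $p$ and $q$. Apply the bijections of Lemma 3 simultaneously to $X$ and $Y$ to move these $\times$'s and $\circ$'s to the left of the entry at $p$: use $\mathcal E_p$ for a $\times$ at $p+1$ (it turns $\vee\times$ into $\times\vee$ and $\wedge\times$ into $\times\wedge$), use $\mathcal F_p$ for a $\circ$ at $p+1$ (it turns $\vee\circ$ into $\circ\vee$ and $\wedge\circ$ into $\circ\wedge$), and continue with the entry now at $p+1$. By Lemma 3, $d(X,Y)$ does not change; the reduced sequences, hence the condition $X=Y_S$, do not change; and all changes are inside $J$. Now $(p,q)=(i,i+1)$.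

**Step 3.** *The purpose is to delete this cap.* Apply $\mathcal E_i$ to $[K(X)]=\sum_Wd(X,W)[L(W)]$. By Lemma 4, only the $W$ with $\vee\wedge$ at $(i,i+1)$ survive, each giving $[L(W')]$, and $W\mapsto W'$ is injective on these. So
$$d(X,Y)=[\mathcal E_iK(X):L(Y')]=\begin{cases}d(X',Y')& X\text{ is }\vee\wedge\text{ or }\wedge\vee\text{ at }(i,i+1),\\0&\text{otherwise.}\end{cases}$$
In the second case $X\ne Y_S$ for all $S$, because $Y_S$ has one $\vee$ and one $\wedge$ at $(i,i+1)$. In the first case the caps of $Y'$ are those of $Y$ other than $(i,i+1)$, and $X=Y_S$ iff $X'=Y'_{S\setminus\{(i,i+1)\}}$, with $(i,i+1)\in S$ iff $X$ is $\wedge\vee$ there. Moreover $X',Y'$ differ only inside $J$, and $Y'$ has $N-1$ caps with both ends in $J$. Induction applies.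

**Step 4.** *The purpose is infinite length.* On $c_2$, match $\wedge$ as "(" with $\vee$ as ")" in the reduced sequence of $X$. Since $\wedge$ is far left and $\vee$ far right, there are infinitely many matched pairs $(p,q)$. For each, let $Y^{(p,q)}$ be $X$ with all $\wedge/\vee$ in $[p,q]$ flipped; this is a weight, since the flipped stretch contains equally many $\wedge$ and $\vee$. The matched pairs of $X$ inside $[p,q]$ form a noncrossing perfect matching of the reduced sequence of $Y^{(p,q)}$ on $[p,q]$ with $\vee$ at the left ends and $\wedge$ at the right ends. So they are caps of $Y^{(p,q)}$, and $X=Y^{(p,q)}_S$ with $S$ the set of all of them. Different $(p,q)$ give different weights, so $[K(X):L(Y^{(p,q)})]=1$ for infinitely many weights. $\square$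

**Corollary.** If $d(X,Y)\neq0$, then $Y\le X$. Also $e(X,Z)=0$ unless $Z\le X$.

*Proof.* If $X=Y_S$, then $\ell_j(X,Y)=\#\{(p,q)\in S:p\le j<q\}\ge0$. For $e$, use (8): if $e(X,Z)\ne0$ and $Z\ne X$, then some $Y<X$ has $d(X,Y)\neq0$ and $e(Y,Z)\neq0$. By induction on $\deg X-\deg Z$, $Z\le Y<X$. $\square$

We can now settle the constituent $Y=(\emptyset,(2,1),(2,1),\emptyset)$ of $K(\mathbf 1)$ from Section 3. Its $\vee$'s on $c_2$ are at $-1-t,1-t,3-t,\dots$, with caps $(-1-t,-t)$ and $(1-t,2-t)$. Each $Y_S$ has exactly one $\vee$ in each of these pairs of positions, whereas $\mathbf 1$ has $\vee$ at both $1-t$ and $2-t$. So $d(\mathbf 1,Y)=0$, and $\mathfrak p_+Y\neq0$, for otherwise $K(Y)$ would map nontrivially to $K(\mathbf 1)$.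

One might now try to get $e$ by inverting $d$ step by step. The entries of $d$ are $0$ and $1$, but the inverse is less simple. Write $\nu$ for $(\emptyset,\nu,\nu,\emptyset)$; here $\le$ is reverse containment on $c_2$. Let us compute $e((1),(2,2))$ from (8). The weights $Z$ with $(2,2)\le Z\le(1)$ are $(1),(2),(1,1),(2,1),(2,2)$. The weight $(2,2)$ has $\vee$ at $-1-t,-t,3-t,\dots$ and caps $(-t,1-t),(-1-t,2-t)$; interchanging the ends of caps gives $(2,2),(2,1),(1),\mathbf 1$. The weight $(2,1)$, with caps as above, gives $(2,1),(2),(1,1),(1)$ (its $\vee$'s among $-1-t,\dots,2-t$ are then at $-1,1$; $-1,2$; $0,1$; $0,2$ after adding $t$). The weights $(2)$ and $(1,1)$ have one cap each, and interchanging its ends gives $(1)$. So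
$$e((2,1),(2,2))=-1,\qquad e((2),(2,2))=e((1,1),(2,2))=-e((2,1),(2,2))=1,$$
$$e((1),(2,2))=-(1+1-1+1)=-2 .$$
By Example 2 this is $(-1)^{\ell}p$ with $\ell=3$ and $p=D((2,2))=2$. Larger weights give arbitrarily large entries, and direct inversion does not show the pattern. The functor $\mathcal E_i$ does.

## 10. The character of $L(X)$: a recursion for $e(X,Z)$

We prove Theorem 1 by showing
$$e(X,Z)=(-1)^{\ell(X,Z)}p(X,Z)\qquad\text{for }Z\le X.\tag{11}$$
This suffices: by the Corollary, $m(X,Y)=\sum_{Z\le X}e(X,Z)k(Z,Y)$, where $k(Z,Y)=0$ if $\deg Z<\deg Y$, and the sum is finite by (3). If $\deg Y>\deg X$, no $Z$ contributes.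

**Step 1.** *The purpose is a recursion for $e$.* Let $\chi_Z=\chi_X$ and let $Z$ have entries $\vee\wedge$ at two adjacent places of its reduced sequence. In this section we index by places in the reduced sequence and call these two places $(i,i+1)$. By Lemma 3, applied to all weights with this $\chi$ as in Step 2 of Section 9, we may assume that the positions themselves are adjacent: $e$, the reduced sequences, and hence $\ell$ and $p$ do not change. Let $Z^i$ be $Z$ with $\wedge\vee$ there, and let $'$ denote deletion of the two entries from the reduced sequence (replacing them by $\times\circ$). Apply $\mathcal E_i$ to $[L(X)]=\sum_We(X,W)[K(W)]$ and compare the coefficients of $[K(Z')]$. The only weights $W$ with $\chi_W=\chi_X$ and $\mathcal E_iK(W)=K(Z')$ are $Z$ and $Z^i$. By Lemma 4,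
$$e(X,Z)+e(X,Z^i)=\epsilon\,e(X',Z'),\qquad\epsilon=\begin{cases}1&X\text{ is }\vee\wedge\text{ at }(i,i+1),\\0&\text{otherwise.}\end{cases}\tag{12}$$

**Step 2.** *The purpose is to see that (12) determines $e(X,Z)$ for $Z\le X$, by induction on $\ell(X,Z)$.* If $\ell(X,Z)=0$, then $Z=X$ and $e=1$. If $\ell(X,Z)>0$, take a coset where $M=\max_j\ell_j(X,Z)>0$, and a maximal run $[a,b]$ of consecutive reduced indices with $\ell_j=M$. From
$$\ell_j-\ell_{j-1}=[Z_j=\vee]-[X_j=\vee]\tag{13}$$
we get $Z_a=\vee$ (as $\ell_a>\ell_{a-1}$) and $Z_{b+1}=\wedge$ (as $\ell_{b+1}<\ell_b$). So some $i\in[a,b]$ has $Z_i=\vee$, $Z_{i+1}=\wedge$, and $\ell_i=M>0$. Now $\ell_j(X,Z^i)=\ell_j(X,Z)-\delta_{ij}$, so $Z^i\le X$ and $\ell(X,Z^i)=\ell(X,Z)-1$. If $X$ is $\vee\wedge$ at $(i,i+1)$, then (13) gives $\ell_{i-1}=\ell_i=\ell_{i+1}=M$; deleting the two places removes the values $\ell_i,\ell_{i+1}$ and changes no other, so $Z'\le X'$ and $\ell(X',Z')=\ell(X,Z)-2M$. Both terms on the other side are known by induction.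

**Step 3.** *The purpose is to reduce (11) to an identity for $p$.* First $p(X,X)=1$: all bounds are $0$, and every label is at most that of a small cap inside. Let $Z\le X$, $Z\neq X$, choose $i$ as in Step 2, and put $l=\ell_i(X,Z)>0$. Since $\ell(X,Z^i)=\ell(X,Z)-1$ and, if $\epsilon=1$, $\ell(X',Z')\equiv\ell(X,Z)\pmod2$, the function $(-1)^{\ell}p$ satisfies (12) at this place if and only if
$$p(X,Z)=p(X,Z^i)+\epsilon\,p(X',Z').\tag{14}$$

**Step 4.** *The purpose is (14) for $\epsilon=0$.* Then $(i,i+1)$ is not a small cap of $X$, so no small cap has its left end at $i$. Since $\ell_j(X,Z)$ and $\ell_j(X,Z^i)$ differ only at $j=i$, all bounds agree, and $p(X,Z)=p(X,Z^i)$.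

**Step 5.** *The purpose is (14) for $\epsilon=1$.* Now $(i,i+1)$ is a small cap of $X$ with bound $l$ for $(X,Z)$ and $l-1$ for $(X,Z^i)$; all other bounds agree. So $p(X,Z)-p(X,Z^i)$ is the number of labellings for $(X,Z)$ in which this cap has label exactly $l$. Call a cap directly around it its parent. Deleting the cap gives the labellings of the caps of $X'$ which satisfy (1.), satisfy (2.) at the remaining small caps of $X$ (whose bounds are the same for $(X',Z')$), and have parent label $\le l$ if there is a parent. We claim that these are exactly the labellings counted by $p(X',Z')$. Recall $\ell_{i-1}=\ell_i=\ell_{i+1}=l$.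

* *There is no parent.* No new small cap arises, and the conditions agree.
* *The parent becomes small in $X'$.* Then it is $(i-1,i+2)$, and its bound for $(X',Z')$ is $\ell_{i-1}(X,Z)=l$. The conditions agree.
* *The parent has another child.* No new small cap arises, and we must see that parent label $\le l$ follows from the other conditions. The children of the parent lie side by side and fill the space between its ends. Suppose there is a sibling to the right. Then the reduced entries of $X$ following $i+1$ are $\vee\cdots\vee$ up to the left end $j$ of a small cap $(j,j+1)$ inside the parent. By (13), passing a $\vee$ of $X$ from left to right does not increase $\ell$, so $\ell_j\le\ell_{i+1}=l$. Otherwise there is a sibling to the left. Then the entries of $X$ preceding $i$, read leftwards, are $\wedge\cdots\wedge$ down to the right end $j+1$ of a small cap $(j,j+1)$ inside the parent. By (13), passing a $\wedge$ of $X$ from right to left does not increase $\ell$, so $\ell_j\le\ell_{i-1}=l$. In either case the parent label is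 at most the label of that small cap, by (1.) along the chain of nested caps, and this is at most $\ell_j\le l$ by (2.).

This proves (14). Caps in different cosets do not interact, so the argument applies also when both $c_2$ and $c_1=c_3$ contribute. By Step 2, (11) follows, and with it Theorem 1. $\square$

## 11. Separating $c_2$ from $c_1\cup c_3$

We prove Theorem 3. The coset $c_2$ sees only $(\mu,\nu)$, and $c_1\cup c_3$ sees only $(\lambda,\rho)$, so the coefficients $e(X,Z)$ factor. What couples the two parts is $k(Z,Y)$, and we first split it.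

**Step 1.** *The purpose is to factor $k$.* Expand $\sum_\alpha s_{\alpha^T}(x,y)s_\alpha(z,w)$ in two ways. Directly, the coefficient of $s_\kappa(x)s_\gamma(y)s_{\kappa'}(z)s_{\gamma'}(w)$ is $\sum_\alpha c^{\alpha^T}_{\kappa\gamma}c^\alpha_{\kappa'\gamma'}$. By the dual Cauchy identity, the sum is the product of the four kernels $\sum_\theta s_{\theta^T}(x)s_\theta(z)$, $\sum_\psi s_{\psi^T}(x)s_\psi(w)$, $\sum_\phi s_\phi(y)s_{\phi^T}(z)$, $\sum_\pi s_{\pi^T}(y)s_\pi(w)$. Hence
$$\sum_\alpha c^{\alpha^T}_{\kappa\gamma}c^{\alpha}_{\kappa'\gamma'}=\sum_{\theta,\psi,\phi,\pi}c^{\kappa}_{\theta^T\psi^T}\,c^{\kappa'}_{\theta\phi^T}\,c^{\gamma}_{\phi\pi^T}\,c^{\gamma'}_{\psi\pi}.$$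
Insert this in (4). With $Z_1=(\lambda,\rho)$, $Z_2=(\mu,\nu)$, and likewise for $Y$, we get $k(Z,Y)=\sum_{\phi,\psi}G_{Z_1,Y_1}(\phi,\psi)\,P_{Z_2,Y_2}(\phi,\psi)$, where
$$G_{Z_1,Y_1}(\phi,\psi)=\sum_{\theta,\kappa,\kappa'} c^\kappa_{\theta^T\psi^T}c^{\kappa'}_{\theta\phi^T}c^\lambda_{\kappa\lambda'}c^\rho_{\kappa'\rho'}$$
and $P_{Z_2,Y_2}(\phi,\psi)$ is the coefficient of $s_{\mu'}(y)s_{\nu'}(w)$ in $s_\phi(y)s_\psi(w)\,s_\mu(y)s_\nu(w)\sum_\pi s_{\pi^T}(y)s_\pi(w)$.

**Step 2.** *The purpose is to factor $m$.* By (11), $e(X,Z)=e_1(X_1,Z_1)e_2(X_2,Z_2)$: the order, $\ell$ and $p$ are all defined coset by coset. So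
$$m(X,Y)=\sum_{\phi,\psi}\hat G_{X_1,Y_1}(\phi,\psi)\,\hat P_{X_2,Y_2}(\phi,\psi),\qquad \hat G=\sum_{Z_1}e_1G,\quad\hat P=\sum_{Z_2}e_2P.$$
All sums are finite. By (2), $|\lambda_Z|\le|\lambda_X|$, and $\chi$ and $\lambda_Z$ determine $Z_1$, so there are finitely many $Z_1$. And $P\neq0$ forces $|\phi|+|\mu_Z|\le|\mu'|$ and $|\psi|+|\nu_Z|\le|\nu'|$.

**Step 3.** *The purpose is to recognize $\hat G$ as a multiplicity.* Let $X_2=(\emptyset,\emptyset)$. On $c_2$ the diagram is $\cdots\wedge\wedge\vee\vee\cdots$ without $\times,\circ$ and without caps. The $Z_2$ with the same $\chi=0$ are the $(\nu,\nu)$; all of them are $\le X_2$, as $\nu\supseteq\emptyset$. By (2), $\ell=|\nu|$. So $\hat P$ is the coefficient of $s_{\mu'}(y)s_{\nu'}(w)$ in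
$$s_\phi(y)s_\psi(w)\cdot\sum_\nu(-1)^{|\nu|}s_\nu(y)s_\nu(w)\cdot\sum_\pi s_{\pi^T}(y)s_\pi(w)=s_\phi(y)s_\psi(w),$$
because by the Cauchy identities the two sums are $\prod(1+y_aw_b)^{-1}$ and $\prod(1+y_aw_b)$. So $\hat P=\delta_{\phi\mu'}\delta_{\psi\nu'}$, and Step 2 gives $\hat G_{X_1,Y_1}(\phi,\psi)=m((\lambda,\emptyset,\emptyset,\rho),(\lambda',\phi,\psi,\rho'))$.

**Step 4.** *The purpose is to recognize $\hat P$.* Let $X_1=(\emptyset,\emptyset)$. There is no $Z_1<X_1$ on $c_1\cup c_3$: if $c_1=c_3$ the reduced sequence is $\cdots\vee\vee\wedge\wedge\cdots$ by Example 1, so all $\ell_j\le0$; otherwise $\chi$ determines $Z_1$. So $\hat G=G$ with $\lambda=\rho=\emptyset$, in which all partitions $\kappa,\kappa',\lambda',\rho',\theta,\phi,\psi$ must be empty: $\hat G=\delta_{Y_1,(\emptyset,\emptyset)}\delta_{\phi\emptyset}\delta_{\psi\emptyset}$. Step 2 gives $\hat P_{X_2,(\xi,\eta)}(\emptyset,\emptyset)=m((\emptyset,\mu,\nu,\emptyset),(\emptyset,\xi,\eta,\emptyset))$. By the definition of $P$, multiplying by $s_\phi(y)s_\psi(w)$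 at the end,
$$\hat P_{X_2,Y_2}(\phi,\psi)=\sum_{\xi,\eta}\hat P_{X_2,(\xi,\eta)}(\emptyset,\emptyset)\,c^{\mu'}_{\phi\xi}\,c^{\nu'}_{\psi\eta}.$$

Putting Steps 2, 3, 4 together gives the factorization; all terms are $\ge0$ because the numbers $m$ are multiplicities. If $t-s\notin\mathbb Z$, $\chi$ determines $Z_1$, so $e_1=\delta$ and $\hat G=G$, which is the second formula. $\square$

## 12. Some modules computed

**Example 4 ($X=\mathbf 1$).** As in Step 3 of Section 11, Theorem 1 reads
$$\mathbf 1=\sum_\nu(-1)^{|\nu|}\,S_\nu U\otimes S_\nu V^*\otimes\Lambda(U\otimes V^*)$$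
in characters (Koszul), in agreement with $L(\mathbf 1)=\mathbf 1$ from Section 3. Now use Theorem 2 to find the factors of $K(\mathbf 1)=\Lambda(U\otimes V^*)$. Let $\mathbf 1=Y_S$. Then $Y\le\mathbf 1$, so $Y$ equals $\mathbf 1$ on $c_1\cup c_3$. On $c_2$, add $t$ to all positions. A cap $(p,q)\in S$ has $\wedge$ at $p$ and $\vee$ at $q$ in $\mathbf 1$, so $p\le0<q$; thus the caps of $S$ are nested. A cap of $Y$ inside one of them but not in $S$ would be a $\vee$ followed by a $\wedge$ further right in $\mathbf 1$, which does not exist. So $S=\{(0,1),(-1,2),\dots,(1-k,k)\}$ for some $k\ge0$, and $Y$ has its $\vee$'s at $1-k,\dots,0$ and at $k+1,k+2,\dots$. That is, $\mu=\nu=(k^k)$. The factors of $K(\mathbf 1)$ are $L(S_{(k^k)}U\otimes S_{(k^k)}V^*)$, $k\ge0$, each once.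

**Example 5 ($X=U\otimes V^*$).** By Example 2 and (2), for $Z=(\emptyset,\nu,\nu,\emptyset)$, $\nu\ne\emptyset$, we have $\ell(X,Z)=|\nu|-1$ and $p(X,Z)=D(\nu)$, and there are no other $Z\le X$. So
$$\mathrm{ch}\,L(U\otimes V^*)=\sum_{\nu\neq\emptyset}(-1)^{|\nu|-1}D(\nu)\,\mathrm{ch}\big(\Lambda(U\otimes V^*)\otimes S_\nu U\otimes S_\nu V^*\big).$$
In degree $-1$ only $\nu=(1),(2),(1,1)$ contribute, and
$$(U\otimes V^*)^{\otimes2}-S^2U\otimes S^2V^*-\Lambda^2U\otimes\Lambda^2V^*=S^2U\otimes\Lambda^2V^*\oplus\Lambda^2U\otimes S^2V^*,$$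
as found by hand in Example 3.

**Example 6 ($X=(\lambda,\emptyset,\emptyset,\emptyset)$, $t-s\notin\mathbb Z$).** In Theorem 3 the second factor is $m(\mathbf 1,\cdot)=\delta$. In the second formula $\rho=\emptyset$ forces $\kappa'=\rho'=\theta=\phi=\emptyset$ and $\kappa=\psi^T$. So
$$L(X)=\bigoplus_{\lambda',\psi}c^{\lambda}_{\psi^T\lambda'}\;S_{\lambda'}V\otimes S_\psi U,$$
which is also the decomposition of the Schur functor $S_\lambda(V\oplus\Pi U)$. For $\lambda=(1)$ it is $L(V)=V\oplus U=E$.

**Example 7 ($X=V\otimes U^*$).** Suppose first that $t\neq s$. We claim that no $Z_1<X_1$ exists on $c_1\cup c_3$. This is clear if $t-s\notin\mathbb Z$. If $n=s-t$ is a nonzero integer, then on $\mathbb Z$ we have $A=\{1,-1,-2,\dots\}$ and $B=\{n+1,n-1,n-2,\dots\}$. The smallest $\wedge$ lies to the right of all $\vee$'s: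

* if $n\ge2$, the $\vee$'s are $1,-1,-2,\dots$ and the first $\wedge$ is at $n$;
* if $n=1$, the $\vee$'s are $-1,-2,\dots$ and the first $\wedge$ is at $3$;
* if $n=-1$, the $\vee$'s are $-2,-3,\dots$ and the first $\wedge$ is at $2$;
* if $n\le-2$, the $\vee$'s are $n+1,n-1,n-2,\dots$ and the first $\wedge$ is at $0$.

So the reduced sequence is $\cdots\vee\vee\wedge\wedge\cdots$, all $\ell_j\le0$, and the claim holds. Hence $\hat G=G$, with $\lambda=\rho=(1)$ and, by $\mu=\nu=\emptyset$, $\hat P=\delta$. The nonzero terms of $G$ are: $\kappa=\kappa'=\emptyset$, giving $V\otimes U^*$; $\kappa=(1)$, $\kappa'=\emptyset$, giving $\psi=(1)$ and $\mathfrak{sl}_U$; $\kappa=\emptyset$, $\kappa'=(1)$, giving $\phi=(1)$ and $\mathfrak{sl}_V$; and $\kappa=\kappa'=(1)$, giving $\mathbf 1$ for $\theta=(1)$ and $U\otimes V^*$ for $\theta=\emptyset$. So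
$$L(X)=V\otimes U^*\oplus\mathfrak{sl}_V\oplus\mathfrak{sl}_U\oplus\mathbf 1\oplus U\otimes V^*=\mathfrak{sl}_{t|s}.$$

Now let $t=s$. The diagram on $c_1$ is $\cdots\vee\vee\wedge\vee\wedge\wedge\cdots$, as in Example 1. Here $\chi=0$ on $c_1$, so $Z_1=(\lambda,\lambda)$, and $|\lambda|\le1$ by (2). So there is one further $Z_1$, namely $(\emptyset,\emptyset)$, with $\vee$ at all positions $\le0$. Its only nonzero $\ell_j$ is $\ell_0=1$, so $\ell=1$. The small caps $(-1,0)$ and $(1,2)$ have bounds $\ell_{-1}=\ell_1=0$, so $p=1$ there. The total contribution of this $Z_1$, summed over all $Z_2$, is $-\mathrm{ch}\,L(\mathbf 1)=-\mathbf 1$. So the term $\mathbf 1$ above disappears, and $L(X)=\mathfrak{psl}_{t|t}$, in agreement with the missing $\mathbf 1$ in Example 3.
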